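\title{The Bernstein problem for intrinsic graphs with continuous intrinsic gradient in the Heisenberg group}

\begin{abstract}
We prove that an entire intrinsic graph of class $C^1_{\mathbb W}$ in the first Heisenberg group that locally minimizes the sub-Riemannian perimeter is an intrinsic plane. The defining function $f$ is only assumed to be continuous, with $\partial_yf+\frac12\partial_t(f^2)$ continuous in the sense of distributions. The proof has two parts. First, every local minimizer of this class is ruled by horizontal segments; we obtain this from a sup-convolution over left translates and a comparison of extremal characteristics. Second, an entire ruled minimizer that is not a plane blows down to a cone from an explicit one-parameter family, and no cone of this family is minimizing.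
\end{abstract}

\section{Introduction}

\subsection*{The problem}
The first Heisenberg group $\mathbb H$ is $\mathbb R^3$ with the product
\[
(x,y,z)(x',y',z')=\Big(x+x',\,y+y',\,z+z'+\tfrac12(xy'-x'y)\Big).
\]
The left-invariant vector fields $X=\partial_x-\frac y2\partial_z$ and $Y=\partial_y+\frac x2\partial_z$ span at each point the \emph{horizontal plane}, and $[X,Y]=\partial_z$. A curve is \emph{horizontal} if it is tangent to these planes. For $\varphi=(\varphi_1,\varphi_2)$ we write $\operatorname{div}_{\mathbb H}\varphi=X\varphi_1+Y\varphi_2$. The \emph{sub-Riemannian perimeter} of a measurable set $E\subset\mathbb H$ in an open set $\Omega\subset\mathbb H$ is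
\[
P(E;\Omega)=\sup\Big\{\int_E\operatorname{div}_{\mathbb H}\varphi\,d\mathcal L^3:\ \varphi\in C^1_c(\Omega;\mathbb R^2),\ |\varphi|\le1\Big\}.
\]
It is the total variation of the indicator function $1_E$ in the horizontal directions only. For a set with smooth boundary it is the integral over the boundary of the length of the horizontal part of the normal; see (P4) in Section~\ref{sec:prelim}. We write $A\Subset\Omega$ if the closure of $A$ is a compact subset of $\Omega$. A measurable set $E$ is \emph{minimizing} in an open set $\mathcal O\subset\mathbb H$ if $P(E;\Omega)\le P(F;\Omega)$ for every bounded open $\Omega$ with $\overline\Omega\subset\mathcal O$ and every measurable $F$ with $F\triangle E\Subset\Omega$.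

The integral curves $s\mapsto(0,y,t)\cdot(s,0,0)$ of $X$ are horizontal lines, one through each point $(0,y,t)$ of the plane $\{x=0\}$, and they fill $\mathbb H$. An intrinsic graph selects one point on each of them. For $U\subset\mathbb R^2$ open, with coordinates $(y,t)$, and $f\colon U\to\mathbb R$, the \emph{intrinsic graph}, the \emph{intrinsic subgraph} and the \emph{cylinder over $U$} are
\begin{align*}
\Gamma_f&=\{(0,y,t)\cdot(f(y,t),0,0):(y,t)\in U\}=\{(f(y,t),\,y,\,t-\tfrac12yf(y,t)):(y,t)\in U\},\\
E_f&=\{(0,y,t)\cdot(s,0,0):(y,t)\in U,\ s<f(y,t)\},\\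
\mathcal C_U&=\{(0,y,t)\cdot(s,0,0):(y,t)\in U,\ s\in\mathbb R\}.
\end{align*}
Let $\nabla^f$ be the vector field $\partial_y+f\partial_t$ on $U$. For smooth $f$ the function $w=\nabla^ff=\partial_yf+\frac12\partial_t(f^2)$ plays the role of a gradient: the horizontal unit normal of $\Gamma_f$ is $(1,-w)/\sqrt{1+w^2}$ in the frame $X,Y$, and the perimeter of $E_f$ is $\int\sqrt{1+w^2}\,dy\,dt$ (Lemma~\ref{lem:area-lip}). The second expression for $w$ makes sense for every continuous $f$. We write $f\in C^1_{\mathbb W}(U)$ if $f$ is continuous and there is a continuous $w\colon U\to\mathbb R$ with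
\begin{equation}\label{eq:class}
\partial_yf+\tfrac12\partial_t(f^2)=w\qquad\text{in }\mathcal D'(U).
\end{equation}
This is the condition that the horizontal normal be continuous, and it is the counterpart of $C^1$ regularity that the area integrand suggests. It contains $C^1(U)$. It neither contains nor is contained in $\mathrm{Lip}_{loc}(U)$: the function $|y|$ has $w=\operatorname{sgn}y$, and $|t|^{2/3}$ has continuous $w$ (Example~\ref{ex:power}).

For $U=\mathbb R^2$ we have $\mathcal C_U=\mathbb H$, and $\Gamma_f$ is called \emph{area minimizing} if $E_f$ is minimizing in $\mathbb H$. An \emph{intrinsic plane} is a coset of a two-dimensional subgroup of $\mathbb H$. The planes $\{x=cy\}$ are such subgroups, and $(b,0,0)\cdot\{x=cy\}=\{x=b+cy\}$ is the intrinsic graph of $f(y,t)=b+cy$. These graphs have constant normal and are area minimizing (Proposition~\ref{prop:planes}). The Bernstein problem asks, for a class $\mathcal X$ of functions on $\mathbb R^2$, whether there are others: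
\begin{quote}
\emph{if $f\in\mathcal X$ and $\Gamma_f$ is area minimizing, is $\Gamma_f$ an intrinsic plane?}
\end{quote}
The answer depends on the class. It is known to be negative for $\mathcal X=C^0(\mathbb R^2)\cap W^{1,1}_{loc}(\mathbb R^2)$, and positive for $\mathcal X=C^1(\mathbb R^2)$ and for $\mathcal X=\mathrm{Lip}_{loc}(\mathbb R^2)$. The question for $\mathcal X=C^1_{\mathbb W}(\mathbb R^2)$ is posed in \cite{NSC}.

\subsection*{Results}

\begin{theorem}\label{thm:bernstein}
If $f\in C^1_{\mathbb W}(\mathbb R^2)$ and $\Gamma_f$ is area minimizing, then $\Gamma_f$ is an intrinsic plane.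
\end{theorem}

Since $\{x=b+cy\}$ is an intrinsic plane, Theorem~\ref{thm:bernstein} follows from the next statement.

\begin{theorem}\label{thm:class}
Let $f\in C^1_{\mathbb W}(\mathbb R^2)$. Then $\Gamma_f$ is area minimizing if and only if $f(y,t)=b+cy$ for some $b,c\in\mathbb R$.
\end{theorem}

The first half of the proof is a local structure theorem. For $f\in C^1_{\mathbb W}(U)$ and $q=(y_0,t_0)\in U$ put
\[
\ell_q(y)=t_0+f(q)(y-y_0)+\tfrac12w(q)(y-y_0)^2 .
\]

\begin{theorem}[Local ruling]\label{thm:ruling}
Let $U\subset\mathbb R^2$ be open, let $f\in C^1_{\mathbb W}(U)$, and let $E_f$ be minimizing in $\mathcal C_U$. Then for every $q=(y_0,t_0)\in U$,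
\[
f(y,\ell_q(y))=f(q)+w(q)(y-y_0)
\]
on the connected component of $\{y:(y,\ell_q(y))\in U\}$ that contains $y_0$.
\end{theorem}

The curve $y\mapsto(0,y,\ell_q(y))\cdot(f(q)+w(q)(y-y_0),0,0)$ then lies in $\Gamma_f$. It is a horizontal line: its $x$-coordinate is affine in $y$, its $z$-coordinate $\ell_q(y)-\frac12xy$ is affine because the quadratic terms cancel, and its velocity is $Y+w(q)X$ by the formulas of Section~\ref{sec:prelim}.

\subsection*{Outline}
For $f\in C^2$ the ruling theorem takes a few lines: the first variation of area says that $w$ is constant along the integral curves of $\nabla^f$ (Section~\ref{sec:smooth}). For $f\in C^1_{\mathbb W}$ the variation formula contains $\partial_tf$, which \eqref{eq:class} does not control, and the integral curves need not be unique. We replace the equation by two inequalities that are tested on smooth functions touching the graph (Section~\ref{sec:touch}), regularize $f$ from above by a supremum of left translates (Section~\ref{sec:sup}), and obtain that $w$ is monotone in opposite directions along the smallest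 and along the largest backward integral curve from a point. A comparison of these curves from neighboring points forces them to agree (Section~\ref{sec:ruling}).

Being ruled does not force a graph to be a plane (Example~\ref{ex:twisted}), so minimality must be used a second time, at large scales. An entire ruled graph that is not a plane blows down to a cone $\mathcal K_\alpha$, $0<\alpha\le\pi$, made of four vertical walls and two horizontal sectors of opening $\alpha$ (Section~\ref{sec:blowdown}). In Section~\ref{sec:cones} we show that no such cone is minimizing: for $\alpha=\pi$ by cutting an edge, and for $\alpha<\pi$ by gluing into the cone, at vanishing cost, an unstable surface that has the same area in every cylinder around the vertical axis.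

\section{Coordinates, symmetries and perimeter}\label{sec:prelim}

\subsection*{Graph coordinates}
Since $(0,y,t)\cdot(s,0,0)=(s,y,t-\frac12ys)$, we replace the coordinate $z$ by $t=z+\frac12xy$ and write points of $\mathbb H$ as $(p,x)$ with $p=(y,t)$. The change of variables preserves Lebesgue measure. From $Xt=0$ and $Yt=x$ we get
\[
X=\partial_x,\qquad Y=\partial_y+x\,\partial_t,\qquad \mathcal C_U=U\times\mathbb R,\qquad E_f=\{(p,x):p\in U,\ x<f(p)\}.
\]
A \emph{characteristic} of $f$ is a $C^1$ function $\gamma$ on an interval with $\gamma'(y)=f(y,\gamma(y))$, that is, an integral curve of $\nabla^f$. Throughout, $\Phi(w)=\sqrt{1+w^2}$, so that $\Phi'(w)=w/\sqrt{1+w^2}$ and $\Phi''(w)=(1+w^2)^{-3/2}>0$.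

\subsection*{Symmetries}
Each map below multiplies Lebesgue measure by a constant and sends the frame $(X,Y)$ to a constant multiple of its image under a fixed orthogonal matrix. It therefore multiplies the perimeter by a constant and preserves minimality. Passing to the complement preserves the perimeter as well, because $\int_\Omega\operatorname{div}_{\mathbb H}\varphi=0$ for $\varphi\in C^1_c(\Omega;\mathbb R^2)$.
\begin{itemize}
\item[(S1)] \emph{Left translations.} Left multiplication by $(\alpha,\beta,\gamma)$ sends the point with graph coordinates $(x,y,t)$ to the point with $x'=x+\alpha$, $y'=y+\beta$, $z'=t-\frac12xy+\gamma+\frac12(\alpha y-x\beta)$, hence $t'=z'+\frac12x'y'=t+\alpha y'+\gamma-\frac12\alpha\beta$. With $\xi=(\alpha,\beta,\gamma-\frac12\alpha\beta)$, the left translates of $E_f$ are thus exactly the subgraphs of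
\[
f_\xi=\xi_1+f\circ\Psi_\xi,\qquad \Psi_\xi(y,t)=(y-\xi_2,\;t-\xi_3-\xi_1y),\qquad \xi\in\mathbb R^3,
\]
over $\Psi_\xi^{-1}(U)$. In the sense of distributions,
\[
\partial_yf_\xi+\tfrac12\partial_t(f_\xi^2)=\big(\partial_yf-\xi_1\partial_tf+\tfrac12\partial_t(\xi_1+f)^2\big)\circ\Psi_\xi=w\circ\Psi_\xi ,
\]
so $f_\xi\in C^1_{\mathbb W}(\Psi_\xi^{-1}(U))$.
\item[(S2)] \emph{Dilations} $\delta_\lambda(x,y,z)=(\lambda x,\lambda y,\lambda^2z)$. They send $t$ to $\lambda^2t$, so $\delta_{1/R}E_f=E_{f_R}$ with $f_R(y,t)=R^{-1}f(Ry,R^2t)$.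
\item[(S3)] \emph{Rotations} about the $z$-axis.
\item[(S4)] The automorphism $\tau(x,y,z)=(-x,y,-z)$, which sends $t$ to $-t$. Up to a null set, $\tau(\mathcal C_U\setminus E_f)=E_{\tilde f}$ with $\tilde f(y,t)=-f(y,-t)$ and $\tilde w(y,t)=-w(y,-t)$. The characteristics of $\tilde f$ are the functions $-\gamma$.
\item[(S5)] The automorphism $\iota(x,y,z)=(x,-y,-z)$, the composition of $\tau$ with the rotation by $\pi$, which also sends $t$ to $-t$. Here $\iota(E_f)=E_{\check f}$ with $\check f(y,t)=f(-y,-t)$ and $\check w(y,t)=-w(-y,-t)$. The characteristics of $\check f$ are the functions $y\mapsto-\gamma(-y)$, and the parabola of $\check f$ at $-q$ is $y\mapsto-\ell_q(-y)$.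
\end{itemize}
Thus (S4) exchanges ``above'' and ``below'' in $t$, and (S5) exchanges ``forward'' and ``backward'' in $y$.

\subsection*{Facts about the perimeter}
For $v\in L^1_{loc}(\Omega)$ let $|D_{\mathbb H}v|(\Omega)$ be the supremum of $\int v\operatorname{div}_{\mathbb H}\varphi$ over the fields $\varphi$ in the definition of $P$, and let $\nabla_{\mathbb H}v=(Xv,Yv)$ when $v$ is locally Lipschitz.
\begin{itemize}
\item[(P1)] \emph{Perimeter measure.} If $P(E;\Omega)<\infty$, the distribution $D_{\mathbb H}1_E=(X1_E,Y1_E)$ is a finite vector measure on $\Omega$, $\int_E\operatorname{div}_{\mathbb H}\varphi=-\int\langle\varphi,dD_{\mathbb H}1_E\rangle$, and the total variation measure satisfies $|D_{\mathbb H}1_E|(A)=P(E;A)$ for open $A\subset\Omega$. If $E$ and $F$ agree almost everywhere in an open set $A$, their perimeter measures agree on Borel subsets of $A$. In particular null sets play no role: if $F\triangle E$ lies in the union of a compact set $K\subset\Omega$ and a null set, then $(F\cap K)\cup(E\setminus K)$ is an admissible competitor with the perimeter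 of $F$.
\item[(P2)] \emph{Lower semicontinuity.} If $v_j\to v$ in $L^1_{loc}(\Omega)$, then $|D_{\mathbb H}v|(\Omega)\le\liminf_j|D_{\mathbb H}v_j|(\Omega)$.
\item[(P3)] \emph{Submodularity.} $P(E\cap G;N)+P(E\cup G;N)\le P(E;N)+P(G;N)$ for open $N$. To see this, let $N'\Subset N$ be open, let $\rho_j\ge0$ be smooth kernels of integral one concentrating at the origin, and put $u_j(g)=\int\rho_j(h)1_E(h^{-1}g)\,dh$; define $v_j$ from $G$ in the same way. These functions are smooth, converge to $1_E$ and $1_G$ in $L^1_{loc}$, and left invariance of $X,Y$ gives $\int_{N'}|\nabla_{\mathbb H}u_j|\le\int\rho_j(h)P(E;h^{-1}N')\,dh\le P(E;N)$ for large $j$, and the same bound for $v_j$ and $G$. Almost everywhere $|\nabla_{\mathbb H}\max(u_j,v_j)|+|\nabla_{\mathbb H}\min(u_j,v_j)|=|\nabla_{\mathbb H}u_j|+|\nabla_{\mathbb H}v_j|$. Apply (P2) in $N'$ and let $N'$ exhaust $N$.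
\item[(P4)] \emph{Piecewise smooth sets.} If $\partial E$ has locally finite $\mathcal H^2$ measure, then $E$ has locally finite Euclidean perimeter and the Gauss--Green formula holds on the reduced boundary $\partial^*E\subset\partial E$, which contains every point near which $E$ is one side of a $C^1$ surface. Since $X$ and $Y$ have zero Euclidean divergence, $\operatorname{div}_{\mathbb H}\varphi=\operatorname{div}(\varphi_1X+\varphi_2Y)$, and therefore
\[
P(E;\Omega)=\int_{\partial^*E\cap\Omega}\big|(\langle N,X\rangle,\langle N,Y\rangle)\big|\,d\mathcal H^2,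
\]
where $N$ is the Euclidean unit normal. We call the right side the \emph{horizontal area}. On a \emph{wall}, that is, a piece of a vertical plane, $N=(N_1,N_2,0)$ and the horizontal area is the Euclidean area. On a graph $z=u(x,y)$ we have $N\,d\mathcal H^2=\pm(-u_x,-u_y,1)\,dx\,dy$, and the horizontal area element is
\begin{equation}\label{eq:zgraph}
\Big|\Big(u_x+\frac y2,\;u_y-\frac x2\Big)\Big|\,dx\,dy=\sqrt{u_r^2+\Big(\frac r2-\frac{u_\theta}r\Big)^2}\;r\,dr\,d\theta
\end{equation}
in polar coordinates; the second form comes from the radial and angular components of the vector.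
\end{itemize}

\section{The smooth case and two examples}\label{sec:smooth}

\subsection*{Area and calibration}

\begin{lemma}\label{lem:area-lip}
Let $g$ be locally Lipschitz on $U$ and $w=g_y+gg_t$. For $\varphi\in C^1_c(\mathcal C_U;\mathbb R^2)$,
\begin{equation}\label{eq:flux}
\int_{E_g}\operatorname{div}_{\mathbb H}\varphi=\int_U(\varphi_1-w\varphi_2)(p,g(p))\,dp .
\end{equation}
Consequently $|D_{\mathbb H}1_{E_g}|$ is the image of $\Phi(w)\,dp$ under $p\mapsto(p,g(p))$, the density of $-D_{\mathbb H}1_{E_g}$ with respect to it is $(1,-w(p))/\Phi(w(p))$ at $(p,g(p))$, and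
\begin{equation}\label{eq:area}
P(E_g;\Omega)=\int_{\{p:\,(p,g(p))\in\Omega\}}\Phi(w)\,dp\qquad\text{for open }\Omega\subset\mathcal C_U .
\end{equation}
\end{lemma}

\begin{proof}
We have $\int_{-\infty}^{g}\partial_x\varphi_1\,dx=\varphi_1(p,g(p))$, and for almost every $p$ the chain rule gives
\[
\int_{-\infty}^g(\partial_y+x\partial_t)\varphi_2\,dx=\partial_y\int_{-\infty}^g\varphi_2\,dx+\partial_t\int_{-\infty}^gx\varphi_2\,dx-(g_y+gg_t)\,\varphi_2(p,g(p)).
\]
The first two terms on the right are derivatives of compactly supported Lipschitz functions on $U$ and integrate to zero. This proves \eqref{eq:flux}, which says that $-D_{\mathbb H}1_{E_g}$ is the image of $\Phi(w)\,dp$ under the graph map times a density of unit length. The remaining claims follow.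
\end{proof}

The following inequality is the only way in which we bound perimeters from below.

\begin{lemma}[Calibration inequality]\label{lem:calib}
Let $N\subset\mathbb H$ be open, let $G,G'$ have finite perimeter in $N$ with $G\triangle G'\Subset N$, and let $\nu\in C^1(N;\mathbb R^2)$ satisfy $|\nu|\le1$ and $-D_{\mathbb H}1_G=\nu\,|D_{\mathbb H}1_G|$ in $N$. Then
\[
P(G';N)-P(G;N)\ge\int_{G'\setminus G}\operatorname{div}_{\mathbb H}\nu-\int_{G\setminus G'}\operatorname{div}_{\mathbb H}\nu .
\]
\end{lemma}

\begin{proof}
Let $K=\overline{G\triangle G'}$ and take $\eta\in C^1_c(N)$ with $0\le\eta\le1$ and $\eta=1$ near $K$. The right side equals $\int_{G'}\operatorname{div}_{\mathbb H}(\eta\nu)-\int_G\operatorname{div}_{\mathbb H}(\eta\nu)$. By (P1) the first integral is at most $\int\eta\,d|D_{\mathbb H}1_{G'}|$ and the second equals $\int\eta\,d|D_{\mathbb H}1_G|$. The two perimeter measures agree on $N\setminus K$, outside of which $1-\eta$ vanishes, so the difference of these two integrals is $P(G';N)-P(G;N)$.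
\end{proof}

\begin{proposition}\label{prop:planes}
If $f(y,t)=b+cy$, then $\Gamma_f$ is area minimizing.
\end{proposition}

\begin{proof}
Here $w=c$. The constant field $\nu=(1,-c)/\Phi(c)$ has $\operatorname{div}_{\mathbb H}\nu=0$ and is the density in Lemma~\ref{lem:area-lip}. If $F\triangle E_f\Subset\Omega$ with $\Omega$ bounded and $P(F;\Omega)<\infty$, Lemma~\ref{lem:calib} gives $P(F;\Omega)\ge P(E_f;\Omega)$.
\end{proof}

\subsection*{The ruling theorem for $C^2$ graphs}
For a $C^2$ function $\varphi$ of $(y,t)$ let
\begin{equation}\label{eq:L}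
L\varphi=\nabla^\varphi\nabla^\varphi\varphi=\varphi_{yy}+2\varphi\varphi_{yt}+\varphi^2\varphi_{tt}+(\varphi_y+\varphi\varphi_t)\varphi_t .
\end{equation}
Let $g\in C^2(U)$, $w=\nabla^gg$ and $\phi\in C^\infty_c(U)$. By \eqref{eq:area} the area of the graph of $g+\epsilon\phi$ over $\operatorname{supp}\phi$ is
\begin{equation}\label{eq:variation}
\mathcal A(\epsilon)=\int_{\operatorname{supp}\phi}\Phi\Big(w+\epsilon\big(\phi_y+\partial_t(g\phi)\big)+\tfrac{\epsilon^2}2\partial_t(\phi^2)\Big)\,dp ,
\end{equation}
and an integration by parts gives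
\begin{equation}\label{eq:first}
\mathcal A'(0)=\int\Phi'(w)\big(\phi_y+\partial_t(g\phi)\big)\,dp=-\int\phi\,\nabla^g\big(\Phi'(w)\big)\,dp=-\int\phi\,\Phi''(w)\,Lg\,dp .
\end{equation}
If $E_g$ is minimizing, then $Lg=0$. Along a characteristic, $\gamma'=g$, $\gamma''=\nabla^gg=w$ and $\gamma'''=\nabla^gw=Lg=0$. So the characteristic through $q$ is the parabola $\ell_q$, which is Theorem~\ref{thm:ruling} for $C^2$ functions. The conclusion, that $w$ is constant along a characteristic through each point, involves only $f$ and $w$. This is why one expects it for the whole class $C^1_{\mathbb W}$. The first example shows what stands in the way.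

\begin{example}\label{ex:power}
Let $f(y,t)=|t|^\beta$ with $\frac12<\beta<1$. Then $\frac12\partial_t(f^2)=\beta|t|^{2\beta-1}\operatorname{sgn}t$ is continuous, so $f\in C^1_{\mathbb W}(\mathbb R^2)$. The derivative $\partial_tf$, which enters \eqref{eq:variation}, is unbounded, and two characteristics leave the origin: $\gamma=0$ and $\gamma(y)=((1-\beta)y)^{1/(1-\beta)}$ for $y\ge0$. At the endpoint $\beta=\frac12$ the function $w=\frac12\operatorname{sgn}t$ is bounded but not continuous.
\end{example}

The second example shows that the ruling theorem alone does not give Theorem~\ref{thm:class}, and it contains the whole picture of the second half of the proof.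

\begin{example}[Twisted graphs]\label{ex:twisted}
Let $c\colon\mathbb R\to\mathbb R$ be continuous and nondecreasing, and let $\ell_a(y)=a+\frac12c(a)y^2$. Since $|\ell_{a'}(y)-\ell_a(y)|\ge|a'-a|$, the map $a\mapsto\ell_a(y)$ is a homeomorphism of $\mathbb R$ for each $y$, and every point $(y,t)$ lies on exactly one parabola $\ell_a$, $a=a(y,t)$. If $a'=a(y',t')$, then
\[
|a-a'|\le|\ell_a(y)-\ell_{a'}(y)|\le|t-t'|+\tfrac12|c(a')|\,|y^2-y'^2| ,
\]
so $a(y,t)$ is locally Lipschitz. Put $f=c(a)\,y$ and $w=c(a)$; these functions are continuous, and locally Lipschitz if $c$ is. On the graph $z=t-\frac12xy=a$, and $x\mapsto x-c(t-\frac12xy)\,y$ is increasing, so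
\[
\Gamma_f=\{x=c(z)\,y\},\qquad E_f=\{x<c(z)\,y\}:
\]
at each height $z$ the surface consists of one horizontal line through the $z$-axis. If $c$ is smooth, then $f$ is smooth, the parabolas are its characteristics because $\ell_a'=c(a)y$, and hence $\nabla^ff=w$ and $Lf=0$. For general $c$ take smooth nondecreasing $c_j\to c$ locally uniformly. The corresponding indices satisfy $|a_j-a|\le\frac12y^2|c_j(a)-c(a)|$, so $f_j\to f$ and $w_j\to w$ locally uniformly, \eqref{eq:class} passes to the limit, and $f\in C^1_{\mathbb W}(\mathbb R^2)$.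

All these graphs are entire and ruled. For $c(a)=ma$ with $m>0$ one gets the surface $x=myz$ and the smooth function $f=mty/(1+\frac12my^2)$. Under dilation,
\[
\delta_{1/R}E_f=\{x<c(R^2z)\,y\},
\]
which converges as $R\to\infty$ to the cone that is $\{x<c_+y\}$ above the plane $z=0$ and $\{x<c_-y\}$ below it, where $c_+=\sup c$ and $c_-=\inf c$. For $x=myz$ the limit is $\{yz>0\}$. Only the two numbers $c_\pm$ survive, however rough $c$ is.
\end{example}

\section{Characteristics and area in the class $C^1_{\mathbb W}$}\label{sec:char}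

In this section $f\in C^1_{\mathbb W}(U)$; minimality is not used. We recall three facts about the equation $\gamma'=u(y,\gamma)$ with continuous $u$.
\begin{itemize}
\item[(O1)] (Peano.) If $|u|\le\Lambda'$ on the closed disk of radius $d$ about $q=(y,t)$ and $h=d/(1+\Lambda')$, then solutions through $q$ exist on $[y-h,y+h]$, and every solution through $q$ on a subinterval containing $y$ stays in the disk and extends to $[y-h,y+h]$.
\item[(O2)] If $u_n\to u$ uniformly on a compact set and $\gamma_n'=u_n(y,\gamma_n)$ on a compact interval with graphs in that set, then a subsequence converges uniformly to a solution of $\gamma'=u(y,\gamma)$.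
\item[(O3)] In the situation of (O1), among the solutions through $q$ on $[y-h,y]$ there is a largest one and a smallest one.
\end{itemize}

The identity $\gamma''=w$ of the smooth case holds along \emph{every} characteristic, unique or not. One averages \eqref{eq:class} over a thin strip on one side of the curve. An error term appears that we cannot yet estimate, but it has a sign, and the sign is opposite on the two sides.

\begin{lemma}\label{lem:char}
Along every characteristic $\gamma$, the function $y\mapsto f(y,\gamma(y))$ is $C^1$ with derivative $w(y,\gamma(y))$. Hence $\gamma\in C^2$ and $\gamma''=w(y,\gamma)$.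
\end{lemma}

\begin{proof}
Since $f$ and $w$ are continuous, \eqref{eq:class} may be tested with $C^1_c$ functions. Fix $y_1<y_2$ in the domain of $\gamma$ and small $\varepsilon>0$. Testing with $\rho(y)k(t-\gamma(y))$, where $\rho\in C^1_c(y_1,y_2)$ and $k\in C^1_c(\mathbb R)$ has small support, gives
\[
\int\rho'\int fk\,dt\,dy+\int\rho\int\big(\tfrac12f^2-\gamma'f\big)k'\,dt\,dy=-\int\rho\int wk\,dt\,dy .
\]
Let $k\to1_{[0,\varepsilon]}$ and $\rho\to1_{[y_1,y_2]}$, so that $k'$ tends to the unit mass at $0$ minus the unit mass at $\varepsilon$, and $\rho'$ to the unit mass at $y_1$ minus the unit mass at $y_2$. With $f^0=f(y,\gamma)=\gamma'$ and $f^\varepsilon=f(y,\gamma+\varepsilon)$, the inner integral of the second term tends to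
\[
\big(\tfrac12(f^0)^2-(f^0)^2\big)-\big(\tfrac12(f^\varepsilon)^2-f^0f^\varepsilon\big)=-\tfrac12(f^\varepsilon-f^0)^2 .
\]
Dividing by $\varepsilon$,
\[
\Big[\frac1\varepsilon\int_\gamma^{\gamma+\varepsilon}f\,dt\Big]_{y_1}^{y_2}=\int_{y_1}^{y_2}\Big(\frac1\varepsilon\int_\gamma^{\gamma+\varepsilon}w\,dt-\frac{(f^\varepsilon-f^0)^2}{2\varepsilon}\Big)\,dy .
\]
We drop the square and let $\varepsilon\to0$ to get $f(y_2,\gamma(y_2))-f(y_1,\gamma(y_1))\le\int_{y_1}^{y_2}w(y,\gamma)\,dy$. For the strip $[\gamma-\varepsilon,\gamma]$ the mass at $0$ enters $k'$ with the sign $-$, the square appears with the sign $+$, and the opposite inequality follows.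
\end{proof}

In the $t$-direction $f$ is slightly better than $\frac12$-H\"older. The reason is that two characteristics have equal slopes where they meet, while their second derivatives are nearly equal as long as they are close; so they cannot approach each other fast. By Example~\ref{ex:power} the exponent $\frac12$ cannot be raised, and the statement fails for $|t|^{1/2}$, where $w$ is only bounded.

\begin{lemma}\label{lem:half}
$|f(y,t')-f(y,t)|=o(|t'-t|^{1/2})$ as $t'-t\to0$, uniformly on compact subsets of $U$.
\end{lemma}

\begin{proof}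
Let $K\subset U$ be compact, $K'\subset U$ a compact neighborhood of $K$, $\Lambda=\max_{K'}|f|$ and $\mu>0$. Let $(y,t),(y,t')\in K$ with $\varepsilon=t'-t>0$, put $v=f(y,t')-f(y,t)$, and suppose $|v|\ge\mu\sqrt\varepsilon$. We derive a contradiction for $\varepsilon$ below a threshold that depends only on $K$, $K'$ and $\mu$.

Let $\gamma_1,\gamma_2$ be characteristics through $(y,t)$ and $(y,t')$, and put $T=2\sqrt\varepsilon/\mu$. For small $\varepsilon$ they exist and stay in $K'$ on $[y-T,y+T]$ by (O1), and $D=\gamma_2-\gamma_1$ satisfies $|D|\le\varepsilon+2\Lambda T$. By Lemma~\ref{lem:char} and the uniform continuity of $w$ on $K'$ we have $|D''|=|w(\cdot,\gamma_2)-w(\cdot,\gamma_1)|\le\omega$ with $\omega<\mu^2/2$ for small $\varepsilon$. Put $d(s)=D(y+s)$ if $v<0$ and $d(s)=D(y-s)$ if $v>0$, for $0\le s\le T$. In both cases $d(0)=\varepsilon$, $d'(0)=-|v|\le-\mu\sqrt\varepsilon$ and $|d''|\le\omega$. Then $d(T)\le\varepsilon-\mu\sqrt\varepsilon\,T+\frac12\omega T^2=\varepsilon(-1+2\omega/\mu^2)<0$, so $d$ has a zero $s_*\in(0,T)$. There $d'(s_*)=0$, because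 both curves have slope $f$ at the common point. But $d'(s_*)\le-\mu\sqrt\varepsilon+\omega T<0$.
\end{proof}

This modulus is exactly what is needed to smooth $f$ without losing $w$.

\begin{lemma}\label{lem:area}
Formula \eqref{eq:flux} holds with $g=f$ and $w$ as in \eqref{eq:class}. In particular $P(E_f;\Omega)<\infty$ for every bounded open $\Omega$ with $\overline\Omega\subset\mathcal C_U$.
\end{lemma}

\begin{proof}
Work on a neighborhood of the projection of $\operatorname{supp}\varphi$ to $U$, and mollify in $t$ only: $f_\varepsilon(y,t)=\int\rho_\varepsilon(t-t')f(y,t')\,dt'$ with $\rho_\varepsilon(s)=\varepsilon^{-1}\rho(s/\varepsilon)$, $\rho\ge0$ smooth, supported in $[-1,1]$, of integral one. The derivatives $\partial_tf_\varepsilon$ and $\partial_yf_\varepsilon=w_\varepsilon-\frac12\partial_t(f^2)_\varepsilon$ are continuous, so $f_\varepsilon\in C^1$. Since $\int\rho_\varepsilon'=0$ we may complete the square: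
\[
\partial_yf_\varepsilon+f_\varepsilon\partial_tf_\varepsilon=w_\varepsilon-\tfrac12\int\rho_\varepsilon'(t-t')\big(f(y,t')-f_\varepsilon(y,t)\big)^2dt' .
\]
By Lemma~\ref{lem:half} the squared factor is $o(\varepsilon)$ locally uniformly, and $\int|\rho_\varepsilon'|=O(1/\varepsilon)$. So the left side converges to $w$ locally uniformly. As $f_\varepsilon\to f$ locally uniformly, both sides of \eqref{eq:flux} for $f_\varepsilon$ converge to those for $f$. The right side is bounded by the integral of $\Phi(w)$ over the projection of $\overline\Omega$ when $|\varphi|\le1$.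
\end{proof}

\section{Touching from above}\label{sec:touch}

For $f\in C^1_{\mathbb W}$ the expression $Lf$ has no meaning. If $f$ were $C^2$ with $Lf=0$ and $\varphi\ge f$ touched it at $p_0$, then the values and gradients would agree at $p_0$, the Hessian $H$ of $\varphi-f$ would be nonnegative there, and \eqref{eq:L} would give $L\varphi(p_0)=\langle H(1,f),(1,f)\rangle\ge0$. This inequality concerns only $\varphi$, and it can be proved directly from minimality: if it failed, lowering $\varphi$ a little and cutting off the part of $E_f$ above it would reduce the perimeter.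

\begin{lemma}\label{lem:touch}
Let $g\in C^1_{\mathbb W}(V)$ with $E_g$ minimizing in $\mathcal C_V$, and let $p_0\in V$. Let $\varphi$ be smooth near $p_0$ with $\varphi(p_0)=g(p_0)$ and $\varphi>g$ in a punctured neighborhood of $p_0$. Then $L\varphi(p_0)\ge0$.
\end{lemma}

\begin{proof}
Suppose $L\varphi(p_0)<0$. The graphs of $\varphi+\lambda$, $\lambda\in\mathbb R$, foliate the cylinder over a neighborhood of $p_0$, and their horizontal normals form a smooth field. Indeed, let $W(p,x)=\varphi_y+x\varphi_t$ and $\nu=(1,-W)/\Phi(W)$. At $x=\varphi+\lambda$ the function $W$ equals $\nabla^{\varphi+\lambda}(\varphi+\lambda)$, so by Lemma~\ref{lem:area-lip} the field $\nu$ is the density of $-D_{\mathbb H}1_{E_{\varphi+\lambda}}$ for every $\lambda$. From $X(1/\Phi(W))=-\Phi''(W)\,W\,XW$ and $Y(\Phi'(W))=\Phi''(W)\,YW$ we get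
\[
\operatorname{div}_{\mathbb H}\nu=-\Phi''(W)\big[W\,XW+YW\big]=-\Phi''(W)\big[W\varphi_t+\varphi_{yy}+2x\varphi_{yt}+x^2\varphi_{tt}\big],
\]
and the bracket equals $L\varphi$ at $x=\varphi$. Let $x_0=\varphi(p_0)$. By continuity there are $\sigma>0$ and a closed disk $B\subset V$ centered at $p_0$ such that $\operatorname{div}_{\mathbb H}\nu>0$ on $N=\operatorname{int}B\times(x_0-\sigma,x_0+\sigma)$, $|\varphi-x_0|<\sigma/2$ on $B$, and $\varphi>g$ on $B\setminus\{p_0\}$.

Let $0<\varepsilon<\min(\sigma/2,\min_{\partial B}(\varphi-g))$ and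
\[
G=\{(p,x)\in N:x<\varphi-\varepsilon\},\qquad D=\{(p,x):p\in B,\ \varphi-\varepsilon\le x<g\}.
\]
On $D$ we have $\varphi-g<\varepsilon$, which keeps $p$ away from $\partial B$, and $x_0-\sigma/2-\varepsilon<x<x_0+\sigma/2$; so $D\Subset N$. Also $D$ has positive measure, by continuity at $p_0$. In $N$, with $E=E_g$, we have $E\cap G=E\setminus D$ and $E\cup G=G\cup D$. Minimality gives $P(E;N)\le P(E\cap G;N)$. Since $P(E;N)$ is finite by Lemma~\ref{lem:area} and $P(G;N)$ by Lemma~\ref{lem:area-lip}, (P3) yields $P(G\cup D;N)\le P(G;N)$. Lemma~\ref{lem:calib} gives $P(G\cup D;N)-P(G;N)\ge\int_D\operatorname{div}_{\mathbb H}\nu>0$, a contradiction.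
\end{proof}

Submodularity is what lets us avoid computing the perimeter of the cut set $E\setminus D$: the comparison is transferred to the smooth set $G$, for which a calibrating field is at hand.

\section{Sup-convolution by left translations}\label{sec:sup}

To turn Lemma~\ref{lem:touch} into information along curves we need a function that has unique characteristics and is twice differentiable almost everywhere. A supremum of a family of minimizers keeps the conclusion of Lemma~\ref{lem:touch}, since a test function touching the supremum from above touches one member of the family. The Euclidean construction takes the supremum of the functions $f(\cdot-h)-C|h|^2$, but subtracting a constant is not a symmetry here: for $f=mty/J$, $J=1+\frac12my^2$, from Example~\ref{ex:twisted} one computes $L(f+k)=k(J'/J)'+km/J=2km/J^2$, which is negative for $k<0$. So we take the supremum over left translates.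

Let $f$ be as in Theorem~\ref{thm:ruling}. For $0<r\le1$ let $U_r$ be the set of $p$ with $\Psi_\xi(p)\in U$ for all $|\xi|\le r$, where $|\xi|$ is the Euclidean norm, and put
\[
f^r(p)=\max_{|\xi|\le r}f_\xi(p),\qquad p\in U_r .
\]
The set $U_r$ is open, and every compact subset of $U$ lies in $U_r$ for small $r$. The function $f^r$ is continuous, $f^r\ge f_0=f$, and $f^r\to f$ locally uniformly as $r\to0$. For instance, $f=cy$ gives $f_\xi=cy+\xi_1-c\xi_2$ and $f^r=cy+r\Phi(c)$.

Regularity of $f^r$ comes from the following picture. Let $\xi$ be a maximizer at $p$ and $\hat p=\Psi_\xi(p)$. The translates of the single point $(\hat p,f(\hat p))$ by all $|\xi'|\le r$ fill a region with smooth boundary that lies below the graph of $f^r$ and touches it at $(p,f^r(p))$. If the boundary of this region is transversal to the $x$-direction at the contact point, it is a smooth graph that supports $f^r$ from below. The translations $\xi+\sigma_1(1,0,-y)$ keep $\hat p$ fixed and only raise $x$, and half the derivative of $|\xi'|^2$ along this line is $\xi_1-\xi_3y$. Transversality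 means that this number is not zero.

\begin{lemma}\label{lem:kappa}
Let $\xi$ be a maximizer at $p=(y,t)\in U_r$. Then $|\xi|=r$ and $\kappa:=\xi_1-\xi_3y>0$.
\end{lemma}

\begin{proof}
For $\sigma\in\mathbb R^3$ let $\xi'=(\xi_1+\sigma_1,\ \xi_2+\sigma_2,\ \xi_3+\sigma_3-\sigma_1y)$. Then $\Psi_{\xi'}(p)=\hat p-(\sigma_2,\sigma_3)$ and $|\xi'|^2=|\xi|^2+\mathcal N(\sigma)$ with
\[
\mathcal N(\sigma)=2\kappa\sigma_1+2\xi_2\sigma_2+2\xi_3\sigma_3+\sigma_1^2+\sigma_2^2+(\sigma_3-\sigma_1y)^2 .
\]
Maximality of $\xi$ reads
\begin{equation}\label{eq:max}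
\sigma_1+f\big(\hat p-(\sigma_2,\sigma_3)\big)\le f(\hat p)\qquad\text{whenever }|\xi|^2+\mathcal N(\sigma)\le r^2 .
\end{equation}
For $\sigma=(\sigma_1,0,0)$ with $\sigma_1>0$ the conclusion of \eqref{eq:max} is false, so $|\xi|^2+2\kappa\sigma_1+\sigma_1^2(1+y^2)>r^2$. Letting $\sigma_1\to0$ gives $|\xi|=r$, and then dividing by $\sigma_1$ gives $\kappa\ge0$. Suppose $\kappa=0$. Then raising $x$ by $\sigma_1$ costs only $O(\sigma_1^2)$ in $\mathcal N$, and we pay for it by a small motion of $\hat p$.

\emph{Case $\xi_3\ne0$.} Move $\hat p$ vertically. Take $\sigma=(\mu\sqrt\varepsilon,\,0,\,-\varepsilon\operatorname{sgn}\xi_3)$ with a fixed $\mu>0$ such that $\mu^2(1+2y^2)<|\xi_3|$. Then $\mathcal N\le-2|\xi_3|\varepsilon+\mu^2\varepsilon+2\varepsilon^2+2\mu^2y^2\varepsilon<0$ for small $\varepsilon>0$, and \eqref{eq:max} gives $\mu\sqrt\varepsilon\le f(\hat p)-f(\hat p-(0,\sigma_3))$. The right side is $o(\sqrt\varepsilon)$ by Lemma~\ref{lem:half}, a contradiction.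

\emph{Case $\xi_3=0$.} Then $\xi_1=\kappa=0$ and $|\xi_2|=r$. Move $\hat p$ along a characteristic through it. Take $\sigma_2=-\varepsilon\operatorname{sgn}\xi_2$ and $\sigma_3=O(\varepsilon)$ such that $\hat p-(\sigma_2,\sigma_3)$ lies on that characteristic. By Lemma~\ref{lem:char}, $f(\hat p-(\sigma_2,\sigma_3))\ge f(\hat p)-W_0\varepsilon$, where $W_0$ bounds $|w|$ near $\hat p$. With $\sigma_1=(W_0+1)\varepsilon$ we have $\mathcal N=-2r\varepsilon+O(\varepsilon^2)<0$, and \eqref{eq:max} gives $\varepsilon\le0$, a contradiction.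
\end{proof}

The first case uses the small $o$ in Lemma~\ref{lem:half}; a bound $O(\sqrt\varepsilon)$ would not suffice, since $\mu$ is small with $|\xi_3|$.

A function $u$ on an open subset of $\mathbb R^n$ is \emph{locally semiconvex} if every point has a ball around it on which $u+C|\cdot|^2$ is convex for some $C$. Such a function is locally Lipschitz. By Alexandrov's theorem it is \emph{twice differentiable} at almost every point $p_0$, meaning that $u(p)=\Pi(p)+o(|p-p_0|^2)$ for a quadratic polynomial $\Pi$. At such a point we write $u_y,u_{yt},\dots$ for the derivatives of $\Pi$ at $p_0$ and put $Lu(p_0)=L\Pi(p_0)$.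

\begin{lemma}\label{lem:semiconvex}
The function $f^r$ is locally semiconvex in $U_r$, and $Lf^r\ge0$ at every point of twice differentiability.
\end{lemma}

\begin{proof}
\emph{Semiconvexity.} Let $K\subset U_r$ be a closed disk. The set of pairs $(p,\xi)$ with $p\in K$ and $\xi$ a maximizer at $p$ is compact, so $\kappa\ge\kappa_0>0$ on it by Lemma~\ref{lem:kappa}. Fix such a pair. For $p'=(y',t')$ the translations $\xi'$ with $\Psi_{\xi'}(p')=\hat p$ are $\xi'=(a,\beta,\mu-ay')$, $a\in\mathbb R$, where
\[
\beta=\xi_2+y'-y,\qquad \mu=\xi_3+\xi_1y+t'-t .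
\]
The equation $|\xi'|^2=r^2$ is $(1+y'^2)a^2-2\mu y'a+\mu^2+\beta^2-r^2=0$, and its larger root is
\[
A(p')=\frac{\mu y'+\sqrt\Delta}{1+y'^2},\qquad \Delta=\mu^2y'^2-(1+y'^2)(\mu^2+\beta^2-r^2),
\]
when $\Delta\ge0$. At $p'=p$ we have $\beta^2-r^2=-\xi_1^2-\xi_3^2$, so $\Delta=(1+y^2)(\xi_1^2+\xi_3^2)-(\xi_3+\xi_1y)^2=\kappa^2$, and because $\kappa>0$,
\[
A(p)=\frac{(\xi_3+\xi_1y)\,y+\xi_1-\xi_3y}{1+y^2}=\xi_1 .
\]
Since $\Delta$ is a polynomial in $(p',p,\xi)$, there are $d>0$ and $C$, independent of the pair $(p,\xi)$, such that for $|p'-p|<d$ we have $p'\in U_r$, $\Delta\ge\kappa_0^2/2$, and $A$ is smooth with Hessian of norm at most $2C$. The translation $\xi'$ with $a=A(p')$ is admissible at $p'$, so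
\[
f^r(p')\ge A(p')+f(\hat p)=f^r(p)+A(p')-A(p)\ge f^r(p)+\nabla A(p)\cdot(p'-p)-C|p'-p|^2 .
\]
Adding $C|p'|^2=C|p|^2+2Cp\cdot(p'-p)+C|p'-p|^2$ shows that on every disk of radius $d/2$ in $K$ the function $f^r+C|\cdot|^2$ has an affine support from below at each point. It is then a supremum of affine functions, hence convex on that disk.

\emph{Sign of $L$.} Suppose $u=f^r$ is twice differentiable at $p_0$ with $Lu(p_0)<0$. Let $\varphi=\Pi+\epsilon|p-p_0|^2$ with $\epsilon>0$ so small that $L\varphi(p_0)=Lu(p_0)+2\epsilon(1+u(p_0)^2)<0$. Then $\varphi(p_0)=u(p_0)$ and $\varphi>u$ in a punctured neighborhood of $p_0$. If $\xi$ is a maximizer at $p_0$, then $\varphi(p_0)=f_\xi(p_0)$ and $\varphi>u\ge f_\xi$ there. By (S1), $f_\xi$ is of class $C^1_{\mathbb W}$ and $E_{f_\xi}$ is minimizing. This contradicts Lemma~\ref{lem:touch}.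
\end{proof}

For smooth $u$ the quantity $Lu$ is the second derivative of $u$ along the curves $\gamma'=u(y,\gamma)$. An inequality that holds almost everywhere controls only the absolutely continuous part of a second derivative, and a single curve may lie in the exceptional set. Semiconvexity gives the singular part the right sign, and the Lipschitz flow lets us argue on almost every curve. We use the one-dimensional form of Alexandrov's theorem: if $\psi$ is convex on an interval, then $\psi''$ is a nonnegative measure, and if $\varrho$ is the density of its absolutely continuous part, then $\psi(y+h)=\psi(y)+\psi'(y)h+\frac12\varrho(y)h^2+o(h^2)$ for almost every $y$.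

\begin{lemma}\label{lem:convex}
Let $u=f^r$ and $\gamma'=u(y,\gamma)$ on an interval. Then $y\mapsto u(y,\gamma(y))$ is convex.
\end{lemma}

\begin{proof}
We may take the interval $I$ compact. Fix $y_*\in I$, and let $\gamma_s$ be the solution with $\gamma_s(y_*)=\gamma(y_*)+s$. Since $u$ is locally Lipschitz, for $|s|<s_0$ these solutions exist on $I$, are unique, stay in a compact subset of $U_r$, and satisfy $C^{-1}|s-s'|\le|\gamma_s(y)-\gamma_{s'}(y)|\le C|s-s'|$ by Gronwall's inequality. Let $Z$ be a Borel null set outside of which $u$ is twice differentiable. For almost every $y$ the slice of $Z$ at $y$ is null, and so is its preimage under $s\mapsto\gamma_s(y)$, whose inverse is Lipschitz. By Fubini's theorem, for almost every $s$ the point $P(y)=(y,\gamma_s(y))$ lies outside $Z$ for almost every $y\in I$. Fix such $s$ and put $\theta(y)=u(P(y))=\gamma_s'(y)$.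

The function $\theta$ is Lipschitz, so $P(y\pm h)=P(y)\pm hP'(y)+O(h^2)$ uniformly in $y$. As $u$ is Lipschitz and semiconvex near the curve, for small $h$
\[
\theta(y+h)+\theta(y-h)-2\theta(y)\ge u(P+hP')+u(P-hP')-2u(P)-Ch^2\ge-C'h^2 .
\]
So $\theta+\frac12C'y^2$ is continuous and locally midpoint convex, hence convex. Therefore $\theta''$ is a measure with nonnegative singular part, and the density of its absolutely continuous part is almost everywhere the coefficient of $\frac12h^2$ in the Taylor expansion of $\theta$. Where $P(y)\notin Z$, the function $\theta$ is differentiable with $\theta'=u_y+uu_t$, and integrating gives $\gamma_s(y+h)=\gamma_s(y)+uh+\frac12(u_y+uu_t)h^2+o(h^2)$. Inserting this into the expansion of $u$ at $P(y)$, the coefficient is $u_{yy}+2uu_{yt}+u^2u_{tt}+u_t(u_y+uu_t)=Lu$, which is nonnegative by Lemma~\ref{lem:semiconvex}. So $\theta''\ge0$ and $\theta$ is convex for almost every $s$. Letting $s\to0$ through such values proves the claim.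
\end{proof}

\section{Extremal characteristics and the ruling theorem}\label{sec:ruling}

Let $f$ be as in Theorem~\ref{thm:ruling}. Fix an open rectangle $Q$ with compact closure $\overline Q\subset U$, let $\Lambda=\max_{\overline Q}|f|$, and for $q=(y,t)\in Q$ put
\[
h(q)=\frac{\operatorname{dist}(q,\partial Q)}{2(2+\Lambda)},\qquad I_q=[y-h(q),y].
\]
By (O1), for every continuous $u$ with $|u|\le\Lambda+1$ on $Q$, each backward solution of $\gamma'=u(y,\gamma)$ from $q$ extends to $I_q$ and stays in the closed disk of radius $\frac12\operatorname{dist}(q,\partial Q)$ about $q$. Let $M_q$ and $m_q$ be the largest and the smallest characteristic of $f$ through $q$ on $I_q$.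

Letting $r\to0$ in Lemma~\ref{lem:convex} gives convexity of $f$ along one characteristic from $q$. The inequality $f^r\ge f$ identifies which one.

\begin{proposition}\label{prop:mono}
For every $q\in Q$, the function $y\mapsto w(y,m_q(y))$ is nondecreasing on $I_q$ and the function $y\mapsto w(y,M_q(y))$ is nonincreasing on $I_q$.
\end{proposition}

\begin{proof}
For small $r$ we have $\overline Q\subset U_r$ and $|f^r|\le\Lambda+1$ on $Q$. Let $\gamma^r$ solve $\gamma'=f^r(\cdot,\gamma)$ on $I_q$ through $q=(y,t)$, and let $C$ be a Lipschitz constant of $f^r$ on $\overline Q$. The function $e=\gamma^r-m_q$ vanishes at $y$ and satisfies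
\[
e'=f^r(\cdot,\gamma^r)-f(\cdot,m_q)\ge f^r(\cdot,\gamma^r)-f^r(\cdot,m_q)\ge-C|e| .
\]
If $e(y_1)>0$ for some $y_1<y$, let $y_2$ be the first zero of $e$ after $y_1$. On $[y_1,y_2]$ we have $e'\ge-Ce$, so $s\mapsto e(s)\exp(Cs)$ is nondecreasing and $e(y_1)\le0$, a contradiction. Thus $\gamma^r\le m_q$ on $I_q$. By (O2), along a sequence $r\to0$ the curves $\gamma^r$ converge uniformly to a characteristic of $f$ through $q$. It lies below $m_q$, so it is $m_q$. The functions $f^r(\cdot,\gamma^r)$ are convex by Lemma~\ref{lem:convex} and converge to $f(\cdot,m_q)$, which is therefore convex. Its derivative is $w(\cdot,m_q)$ by Lemma~\ref{lem:char}.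

For the second claim apply the first to $\tilde f$ from (S4) on the reflected rectangle. Its smallest backward characteristic from the reflected point is $-M_q$, and $\tilde w(\cdot,-M_q)=-w(\cdot,M_q)$.
\end{proof}

Where $m_q=M_q$, the two monotonicities make $w$ constant, as in the smooth case. The difficulty is that they concern different curves when backward characteristics branch. We shall use two consequences of Lemma~\ref{lem:char}. A characteristic through $q$ along which $w$ is constant coincides with $\ell_q$. Conversely, if $\ell_q$ is a characteristic on a nondegenerate interval, then $f=\ell_q'$ and $w=\ell_q''$ along it, and so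
\begin{equation}\label{eq:star}
\ell_p=\ell_q\quad\text{for every point $p$ on a nondegenerate characteristic arc of }\ell_q .
\end{equation}

\begin{proposition}\label{prop:left}
For every $q=(y,t)\in Q$ there is $\delta>0$ such that $\ell_q$ is a characteristic on $[y-\delta,y]$.
\end{proposition}

\begin{proof}
Let $\mathcal G$ be the set of $q\in Q$ such that $\ell_q$ is a characteristic on all of $I_q$. For $q\in\mathcal G$ take $\delta=h(q)$. The uniform length $h(q)$ makes $\mathcal G$ closed in $Q$: if $q_n\to q$ with $q_n\in\mathcal G$, every interior point $s$ of $I_q$ lies in $I_{q_n}$ for large $n$, the points $(s,\ell_{q_n}(s))$ stay in a compact subset of $Q$, and the identity $f(s,\ell_{q_n}(s))=\ell_{q_n}'(s)$ passes to the limit by continuity of $f$ and $w$. We show that on the open set $Q\setminus\mathcal G$ the function $f$ increases in $t$, which gives backward uniqueness.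

\emph{Step 1. Let $q=(y,t)$ and $q'=(y,t')$ be in $Q$ with $t<t'$. If $M_q$ and $m_{q'}$ meet at a point $y_*\in I_q\cap I_{q'}$, then $f(q')>f(q)$.} Let $D=m_{q'}-M_q$ on $[y_*,y]$. By Lemma~\ref{lem:char}, $D''=w(\cdot,m_{q'})-w(\cdot,M_q)$. This is nondecreasing by Proposition~\ref{prop:mono}, and it vanishes at $y_*$, where both curves pass through the same point. So $D$ is convex with $D(y_*)=0<D(y)$, and $f(q')-f(q)=D'(y)\ge D(y)/(y-y_*)>0$.

\emph{Step 2. If $q=(y,t)\in Q\setminus\mathcal G$, then $f(y,t')>f(y,t)$ for all $t'>t$ close to $t$.} By Step 1 it suffices to show that $M_q$ and $m_{q'}$ meet for all such $t'$. Otherwise there are $q_n=(y,t_n)$ with $t_n\downarrow t$ and $m_{q_n}>M_q$ on $I_q\cap I_{q_n}$. Fix $h'<h(q)$. Since $h(q_n)\to h(q)$, by (O2) a subsequence of $m_{q_n}$ converges uniformly on $[y-h',y]$ to a characteristic $\gamma$ through $q$ with $\gamma\ge M_q$. It extends to $I_q$, so $\gamma\le M_q$, and $\gamma=M_q$ on $[y-h',y]$. Along $M_q$ the function $w$ is then nondecreasing, as a limit of the functions $w(\cdot,m_{q_n})$, and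 nonincreasing by Proposition~\ref{prop:mono}. So it is constant on $[y-h',y]$ for every $h'<h(q)$. Hence $M_q=\ell_q$ on $I_q$ and $q\in\mathcal G$, a contradiction.

\emph{Step 3.} Let $q=(y,t)\in Q\setminus\mathcal G$. Choose $\delta'>0$ and $0<\delta\le h(q)$ with $\Lambda\delta\le\delta'$ and $[y-\delta,y]\times[t-\delta',t+\delta']\subset Q\setminus\mathcal G$. Then $M_q$ and $m_q$ stay in this rectangle on $[y-\delta,y]$. For $s\in[y-\delta,y]$ and $t_1<t_2$ in $[t-\delta',t+\delta']$, the maximum of $f(s,\cdot)$ on $[t_1,t_2]$ is not attained at any point of $[t_1,t_2)$, by Step 2. So $f(s,t_2)>f(s,t_1)$. Now $D=M_q-m_q\ge0$ satisfies $D'=f(\cdot,M_q)-f(\cdot,m_q)\ge0$ on $[y-\delta,y]$ and $D(y)=0$, so $D=0$ there. By Proposition~\ref{prop:mono}, $w$ is constant along $M_q=m_q$ on $[y-\delta,y]$, and this curve is $\ell_q$.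
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:ruling}]
Every point of $U$ lies in a rectangle $Q$, so Proposition~\ref{prop:left} holds for all points of $U$. Applied to $\check f$ from (S5), it shows that for every $p=(y,t)\in U$ the parabola $\ell_p$ is also a characteristic on some $[y,y+\delta]$. Thus $\ell_p$ is a characteristic on a neighborhood of $y$.

Fix $q=(y_0,t_0)$, let $I$ be the component in the statement, and let $I'$ be the union of all intervals in $I$ that contain $y_0$ and on which $\ell_q$ is a characteristic. Then $I'$ is a nondegenerate interval, relatively closed in $I$ by continuity of $f$. If $y_1\in I'$ and $p=(y_1,\ell_q(y_1))$, then $\ell_p=\ell_q$ by \eqref{eq:star}, so $\ell_q$ is a characteristic near $y_1$ and $I'$ is open. Hence $I'=I$, and $f(y,\ell_q(y))=\ell_q'(y)=f(q)+w(q)(y-y_0)$ on $I$.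
\end{proof}

\begin{remark}
Minimality entered only through Lemma~\ref{lem:touch}, applied to left translates of $E_f$ and of its reflections. Continuity of $w$ was used for the modulus in Lemma~\ref{lem:half}, in Lemma~\ref{lem:char}, which gives $w$ the same meaning along all characteristics through a point and thus $D''(y_*)=0$ in Step 1 and \eqref{eq:star}, and in the limits defining $\mathcal G$ and in Step 2.
\end{remark}

\section{Entire minimizers and their blow-down}\label{sec:blowdown}

Let $f\in C^1_{\mathbb W}(\mathbb R^2)$ with $E=E_f$ minimizing in $\mathbb H$. By Theorem~\ref{thm:ruling} every $\ell_q$ is a characteristic on all of $\mathbb R$, and by \eqref{eq:star} two of them that meet coincide. We index them by their value $a$ at $y=0$. With the continuous functions $b(a)=f(0,a)$ and $c(a)=w(0,a)$, the plane is the disjoint union of the \emph{leaves}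
\[
\ell_a(y)=a+b(a)y+\tfrac12c(a)y^2,\qquad f(y,\ell_a(y))=b(a)+c(a)y,\qquad a\in\mathbb R .
\]
Here the hypothesis $U=\mathbb R^2$ is used: for $a<a'$ the polynomial $\ell_{a'}-\ell_a=\Delta a+\Delta b\,y+\frac12\Delta c\,y^2$ has no real zero and is positive at $y=0$, so it is positive on $\mathbb R$. Hence $\ell_a(y)$ is increasing in $a$, $\Delta c\ge0$, and either $\Delta c>0$ and the discriminant is negative or $\Delta c=\Delta b=0$. In all cases $c$ is nondecreasing and
\begin{equation}\label{eq:disc}
(\Delta b)^2\le2\,\Delta a\,\Delta c .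
\end{equation}
If $c$ is constant, then so is $b$, and $f=b+cy$. In the rest of this section we assume that $c$ is \emph{not} constant and put
\[
-\infty\le c_-=\inf c<c_+=\sup c\le\infty .
\]

One would like to compute the second variation in the leaf coordinates $(y,a)$. But $b$ and $c$ are merely continuous, so we have no Jacobian for this change of variables. Blowing down removes the problem, as in Example~\ref{ex:twisted}; inequality \eqref{eq:disc} guarantees that $b$ disappears in the limit. Let $\pi(\lambda)=\max(c_-,\min(c_+,\lambda))$ be the point of $[c_-,c_+]$ nearest to $\lambda\in\mathbb R$.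

\begin{lemma}\label{lem:finfty}
Let $y\ne0$, $t\in\mathbb R$ and $\lambda=2t/y^2\ne c_\pm$. Then $f_R(y,t)\to f_\infty(y,t):=\pi(\lambda)\,y$ as $R\to\infty$.
\end{lemma}

\begin{proof}
Let $a_R$ be the index of the leaf through $(Ry,R^2t)$. Then
\begin{equation}\label{eq:leafR}
t=\frac{a_R}{R^2}+\frac{b(a_R)}R\,y+\frac12c(a_R)y^2,\qquad f_R(y,t)=\frac{b(a_R)}R+c(a_R)y .
\end{equation}
For fixed $a$ we have $R^{-2}\ell_a(Ry)\to\frac12c(a)y^2$, while $t=\frac12\lambda y^2$. Since the leaves are ordered, $a_R>a$ for large $R$ if $c(a)<\lambda$, and $a_R<a$ for large $R$ if $c(a)>\lambda$.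

\emph{Case $c_-<\lambda<c_+$.} Choose $a_1,a_2$ with $c(a_1)<\lambda<c(a_2)$. Then $a_1<a_R<a_2$ for large $R$, so $a_R/R^2\to0$ and $b(a_R)/R\to0$. The first equation in \eqref{eq:leafR} gives $c(a_R)\to\lambda$, and the second gives $f_R\to\lambda y$.

\emph{Case $\lambda>c_+$.} Now $c_+<\infty$, $a_R\to\infty$ and $c(a_R)\to c_+$. It remains to show $b(a_R)/R\to0$. For fixed $a_1$ and large $R$, \eqref{eq:disc} gives
\begin{equation}\label{eq:bR}
\frac{|b(a_R)|}R\le\frac{|b(a_1)|}R+\sqrt{2\,\frac{a_R-a_1}{R^2}\,\big(c_+-c(a_1)\big)} .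
\end{equation}
Take $a_1=0$ and $A_R=a_R/R^2>0$. Since $c(0)\le c(a_R)\le c_+$, the first equation in \eqref{eq:leafR} and \eqref{eq:bR} give $A_R\le C+C\sqrt{A_R}$, so $A_R\le A_*$ for a constant $A_*$ and all large $R$. Then \eqref{eq:bR} gives $\limsup_R|b(a_R)|/R\le\sqrt{2A_*(c_+-c(a_1))}$ for every $a_1$, and the right side tends to $0$ as $a_1\to\infty$.

\emph{Case $\lambda<c_-$.} The function $\tilde f$ of (S4) has leaves $-\ell_a$, hence $\sup\tilde c=-c_-$, and $\tilde f_R(y,-t)=-f_R(y,t)$. The previous case, applied to $\tilde f$ at $(y,-t)$, gives $-f_R(y,t)\to-c_-y$.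
\end{proof}

We describe the limit in the original coordinates. In polar coordinates $(r,\theta)$ of the $(x,y)$-plane let $N_\varphi=\{x\sin\varphi<y\cos\varphi\}=\{\varphi<\theta<\varphi+\pi\}$. For $0<\alpha\le\pi$ define the cone
\[
\mathcal K_\alpha=\{z>0,\ (x,y)\in N_{\pi/2-\alpha/2}\}\cup\{z<0,\ (x,y)\in N_{\pi/2+\alpha/2}\}.
\]
Thus $\mathcal K_\pi=\{yz>0\}$, and for $\alpha<\pi$, with $m=\tan\frac\alpha2$, we have $\mathcal K_\alpha=\{z\ne0,\ x<m\operatorname{sgn}(z)\,y\}$.

\begin{lemma}\label{lem:cone}
There is $\alpha\in(0,\pi]$ such that the indicator functions of $E_R=\delta_{1/R}E$ converge in $L^1_{loc}(\mathbb H)$ to the indicator function of a rotation of $\mathcal K_\alpha$ about the $z$-axis.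
\end{lemma}

\begin{proof}
By (S2), Lemma~\ref{lem:finfty} and dominated convergence, $1_{E_R}\to1_{E_\infty}$ in $L^1_{loc}$ with $E_\infty=\{y\ne0,\ x<\pi(\lambda)y\}$. Write $c_\pm=\cot\varphi_\pm$ with $0\le\varphi_+<\varphi_-\le\pi$, where $\cot0=\infty$ and $\cot\pi=-\infty$. Then $N_{\varphi_\pm}=\{x<c_\pm y\}$ if $c_\pm$ is finite, $N_0=\{y>0\}$ and $N_\pi=\{y<0\}$. Consider a point with $yz\ne0$ and $s:=x/y\ne c_\pm$. Since $t=z+\frac12xy$, we have $\lambda=s+2z/y^2$, and the point lies in $E_\infty$ if and only if $(\pi(\lambda)-s)\,y>0$.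

Let $z>0$, so $\lambda>s$. If $s<c_+$, then $s<\min(c_+,\lambda)\le\pi(\lambda)$; if $s>c_+$, then $s>\pi(\lambda)$. So $\pi(\lambda)-s$ has the sign of $c_+-s$, and membership in $E_\infty$ means $(c_+-s)\,y>0$, that is, $(x,y)\in N_{\varphi_+}$. Let $z<0$, so $\lambda<s$. If $s>c_-$, then $s>\max(c_-,\lambda)\ge\pi(\lambda)$; if $s<c_-$, then $s<\pi(\lambda)$. So $\pi(\lambda)-s$ has the sign of $c_--s$, and membership means $(x,y)\in N_{\varphi_-}$. Hence $E_\infty=\{z>0,\ (x,y)\in N_{\varphi_+}\}\cup\{z<0,\ (x,y)\in N_{\varphi_-}\}$ up to a null set. This is a rotation of $\mathcal K_\alpha$ with $\alpha=\varphi_--\varphi_+$.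
\end{proof}

Minimality passes to the limit. Lower semicontinuity points in the right direction for the limit set; the work is to turn a competitor of the limit into competitors of the approximating sets, by cutting along a level set on which the two differ little.

\begin{lemma}\label{lem:closure}
Let $E_k$ be minimizing in $\mathbb H$ with finite perimeter in every bounded open set, and let $1_{E_k}\to1_{E_\infty}$ in $L^1_{loc}$. Then $E_\infty$ is minimizing in $\mathbb H$.
\end{lemma}

\begin{proof}
Let $\Omega$ be bounded and open, $K\subset\Omega$ compact and nonempty, $F=E_\infty$ outside $K$, and $P(F;\Omega)<\infty$. Let $u$ be the Euclidean distance to $K$, so $|\nabla_{\mathbb H}u|\le C$ almost everywhere on $\Omega$. Put $\Omega_s=\{u<s\}$ and choose $s_0>0$ with $\{u\le s_0\}\subset\Omega$. The functions $G_k(s)=\int_{\Omega_s\setminus K}|1_{E_\infty}-1_{E_k}|$ are nondecreasing, hence differentiable almost everywhere with $\int_0^{s_0}G_k'\le G_k(s_0)\to0$. After passing to a subsequence we fix $s\in(0,s_0)$ at which all $G_k$ are differentiable and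 $G_k'(s)\to0$.

For $0<\varepsilon<s$ let $\psi=\min(1,\max(0,(s-u)/\varepsilon))$ and $v=\psi1_F+(1-\psi)1_{E_k}$. The Leibniz rule, valid for Lipschitz $\psi$ by mollification, gives $D_{\mathbb H}v=\psi D_{\mathbb H}1_F+(1-\psi)D_{\mathbb H}1_{E_k}+(1_F-1_{E_k})\nabla_{\mathbb H}\psi$. Almost everywhere $\nabla_{\mathbb H}\psi$ vanishes outside $\{s-\varepsilon<u<s\}$, where $F=E_\infty$ and $|\nabla_{\mathbb H}\psi|\le C/\varepsilon$. Hence
\[
|D_{\mathbb H}v|(\Omega)\le\int_\Omega\psi\,d|D_{\mathbb H}1_F|+\int_\Omega(1-\psi)\,d|D_{\mathbb H}1_{E_k}|+C\,\frac{G_k(s)-G_k(s-\varepsilon)}\varepsilon .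
\]
As $\varepsilon\to0$, $\psi\to1_{\Omega_s}$ pointwise and $v\to1_{F_k}$ in $L^1(\Omega)$ with $F_k=(F\cap\Omega_s)\cup(E_k\setminus\Omega_s)$. By (P2),
\[
P(F_k;\Omega)\le P(F;\Omega_s)+|D_{\mathbb H}1_{E_k}|(\Omega\setminus\Omega_s)+CG_k'(s).
\]
Since $F_k\triangle E_k\subset\Omega_s\Subset\Omega$, minimality gives $P(E_k;\Omega)\le P(F_k;\Omega)$, and subtracting the finite middle term leaves $P(E_k;\Omega_s)\le P(F;\Omega_s)+CG_k'(s)$. By (P2), $P(E_\infty;\Omega_s)\le P(F;\Omega_s)$. The open sets $\Omega_s$ and $\Omega\setminus K$ cover $\Omega$, and on the second one $E_\infty=F$; so $E_\infty$ has finite perimeter in $\Omega$. The perimeter measures of $E_\infty$ and $F$ agree on $\Omega\setminus\Omega_s\subset\Omega\setminus K$, and adding them gives $P(E_\infty;\Omega)\le P(F;\Omega)$.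
\end{proof}

The sets $E_R$ are minimizing by (S2) and have locally finite perimeter by Lemma~\ref{lem:area}. With (S3) we obtain the result of this section.

\begin{corollary}\label{cor:cone}
If $f\in C^1_{\mathbb W}(\mathbb R^2)$, $\Gamma_f$ is area minimizing and $f$ is not of the form $b+cy$, then $\mathcal K_\alpha$ is minimizing in $\mathbb H$ for some $\alpha\in(0,\pi]$.
\end{corollary}

\section{The cones are not minimizing}\label{sec:cones}

The boundary of $\mathcal K_\alpha$ consists of four walls, two above and two below the plane $z=0$, and of two opposite sectors of that plane, each of opening $\alpha$. For $\alpha=\pi$ four faces meet along the $x$-axis, and there is an edge to cut.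

\begin{proposition}\label{prop:pi}
The cone $\mathcal K_\pi=\{yz>0\}$ is not minimizing.
\end{proposition}

\begin{proof}
Add to $\mathcal K_\pi$ the prism $\Pi=\{|x-1|<\frac12,\ y>0,\ \frac y2-\frac14<z<0\}$, which lies in the complement and has triangular cross section with vertices $(y,z)=(0,0)$, $(\frac12,0)$, $(0,-\frac14)$. We compare horizontal areas by (P4). Two faces of $\Pi$ have $\mathcal K_\pi$ on their other side, so they leave the boundary once these null sets are filled in. The face in $\{y=0\}$, behind which lies $\{y<0,z<0\}$, is a wall of area $\frac14$. The face in $\{z=0\}$, above which lies $\{y>0,z>0\}$, has by \eqref{eq:zgraph} the area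
\[
\iint\tfrac12\sqrt{x^2+y^2}\,dx\,dy\ge\tfrac12\int_{1/2}^{3/2}\tfrac x2\,dx=\tfrac14 .
\]
The other three faces are added. The two triangular walls $x=1\pm\frac12$ have total area $\frac18$. The slanted face $u=\frac y2-\frac14$ has area
\[
\iint\Big|\Big(\frac y2,\frac{1-x}2\Big)\Big|\,dx\,dy\le\int_0^{1/2}\frac y2\,dy+\frac12\int_{1/2}^{3/2}\frac{|x-1|}2\,dx=\frac1{16}+\frac1{16}.
\]
At least $\frac12$ is removed and at most $\frac14$ is added.
\end{proof}

The slope of the slanted face is chosen so that the face is the horizontal plane at the point $(1,0,-\frac14)$, where the integrand in \eqref{eq:zgraph} vanishes.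

Now let $0<\alpha<\pi$ and $m=\tan\frac\alpha2$. There is no edge to cut. The cone is the subgraph of $f_\infty$ with $c_\pm=\pm m$, which equals $2t/y$ where $|2t/y^2|<m$ and $\pm my$ elsewhere; so $w=\pi(2t/y^2)$, and the horizontal normal is continuous away from the origin. All horizontal lines of the two sectors pass through the origin. The idea is to spread them out along the $z$-axis. Let $\vartheta(z)=\max(-1,\min(1,z))$ and
\[
\mathcal T=\{x<m\,\vartheta(z)\,y\},
\]
the twisted set of Example~\ref{ex:twisted} with $c=m\vartheta$, whose blow-down is $\mathcal K_\alpha$. We show that $\mathcal T$ is unstable, and that it can be glued into $\mathcal K_\alpha$ at a cost that tends to zero.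

\begin{lemma}\label{lem:unstable}
There are a bounded open set $\Omega$, a set $G$ with $G\triangle\mathcal T\Subset\Omega$ and $\eta>0$ such that $P(G;\Omega)\le P(\mathcal T;\Omega)-\eta$ and $P(\mathcal T;\Omega)<\infty$.
\end{lemma}

\begin{proof}
By Example~\ref{ex:twisted}, $\mathcal T=E_g$ with $g$ locally Lipschitz. Let $J(y)=1+\frac12my^2$. The leaves with index $|\zeta|<1$ are the curves $t=\zeta J(y)$. They fill $\mathcal D=\{|t|<J(y)\}$, and there
\[
g=\zeta J'=\frac{tJ'}J,\qquad w=\zeta J''=\frac{mt}J,\qquad g_t=\frac{J'}J,\qquad w_t=\frac{J''}J ,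
\]
with $g$ smooth and $Lg=0$. Let $\phi\in C^\infty_c(\mathcal D)$ and let $\mathcal A$ be as in \eqref{eq:variation}. Then $\mathcal A'(0)=0$ by \eqref{eq:first}. Differentiating \eqref{eq:variation} twice and integrating the term $\Phi'(w)\,\partial_t(\phi^2)$ by parts,
\[
\mathcal A''(0)=\int\Phi''(w)\Big[\big(\phi_y+\partial_t(g\phi)\big)^2-w_t\phi^2\Big]dy\,dt .
\]
In the coordinates $(y,\zeta)$ we have $dy\,dt=J\,dy\,d\zeta$, and $\nabla^g$ is the derivative in $y$ at fixed $\zeta$, which we denote by a prime. So $\phi_y+\partial_t(g\phi)=\phi'+\frac{J'}J\phi=\psi'/J$ with $\psi=J\phi$, and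
\[
\mathcal A''(0)=\iint\Phi''(m\zeta)\Big[\frac{\psi'^2}J-\frac{J''\psi^2}{J^2}\Big]dy\,d\zeta .
\]
To remove the weight from the first term put $\psi=k(\zeta)\sqrt J\,v(y)$. Then $\psi'^2/J=k^2\big(v'^2+\frac{J'}Jvv'+\frac{J'^2}{4J^2}v^2\big)$, and $\int\frac{J'}Jvv'\,dy=-\frac12\int\big(\frac{J''}J-\frac{J'^2}{J^2}\big)v^2\,dy$. Collecting the terms in $v^2$,
\begin{equation}\label{eq:second}
\int\Big[\frac{\psi'^2}J-\frac{J''\psi^2}{J^2}\Big]dy=k^2\int\Big[v'^2-\frac32\,\frac{JJ''-\frac12J'^2}{J^2}\,v^2\Big]dy=k^2\int\Big[v'^2-\frac{3m}{2J^2}v^2\Big]dy ,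
\end{equation}
because $JJ''-\frac12J'^2=m$. Take $0\ne k\in C^\infty_c(-1,1)$ and $v\in C^\infty_c(-2n,2n)$ with $v=1$ on $[-n,n]$ and $|v'|\le2/n$. Then $\int v'^2\le8/n$, while $\int\frac{3m}{2J^2}v^2\ge\int_{-1}^1\frac{3m}{2J^2}\,dy>0$. So $\mathcal A''(0)<0$ for large $n$, and $\eta:=\mathcal A(0)-\mathcal A(\epsilon)>0$ for small $\epsilon\ne0$. Let $G=E_{g+\epsilon\phi}$ and let $\Omega$ be a bounded open set containing the points $(p,x)$ with $p\in\operatorname{supp}\phi$ and $x$ between $g(p)$ and $g(p)+\epsilon\phi(p)$, endpoints included. By \eqref{eq:area}, $P(\mathcal T;\Omega)$ is finite and $P(\mathcal T;\Omega)-P(G;\Omega)=\eta$.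
\end{proof}

\begin{remark}
The same computation explains why the second variation is not taken on the cone itself. On the walls $w_t=0$, so $\mathcal A''(0)\ge0$. On the sectors $g=2t/y$, the formulas hold with $J=\frac12y^2$ and $y\ne0$, and $JJ''-\frac12J'^2=0$, so \eqref{eq:second}, with $kv$ replaced by a function $v(y,\zeta)$, has the nonnegative right side $\int v'^2\,dy$. The negative term appears only when the lines are complete and disjoint, and it is detected only by variations that are long in $y$.
\end{remark}

\begin{proposition}\label{prop:alpha}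
For $0<\alpha<\pi$ the cone $\mathcal K_\alpha$ is not minimizing.
\end{proposition}

\begin{proof}
Let $\varphi_\pm=\frac\pi2\mp\frac\alpha2$. The four rays $\theta=\varphi_\pm$, $\theta=\varphi_\pm+\pi$ divide the $(x,y)$-plane into the sectors
\[
S_+=\{|x|<my\},\qquad S_-=\{|x|<-my\},\qquad T_L=\{x<-m|y|\},\qquad T_R=\{x>m|y|\}.
\]
On $S_\pm$ let $\zeta(\theta)=\cot\theta/m$, which decreases from $1$ to $-1$ across each sector. For a piecewise $C^1$ function $\chi\colon[0,\infty)\to[0,1]$ let $E^\chi$ consist of all points over $T_L$, no points over $T_R$, the points with $z>\chi(r)\zeta(\theta)$ over $S_+$, and the points with $z<\chi(r)\zeta(\theta)$ over $S_-$; see Figure~\ref{fig:sectors}.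

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.15]
\fill[gray!15] (0,0) -- (55:2.6) arc (55:125:2.6) -- cycle;
\fill[gray!15] (0,0) -- (235:2.6) arc (235:305:2.6) -- cycle;
\draw[->,gray] (-3,0) -- (3,0) node[right] {$x$};
\draw[thick] (0,0) -- (55:2.7) node[right] {wall $z>\chi$};
\draw[thick] (0,0) -- (235:2.7) node[left] {wall $z>\chi$};
\draw[thick,dashed] (0,0) -- (125:2.7) node[left] {wall $z<-\chi$};
\draw[thick,dashed] (0,0) -- (305:2.7) node[right] {wall $z<-\chi$};
\node at (0,2.0) {$S_+$: $z>\chi\zeta$};
\node at (0,-2.0) {$S_-$: $z<\chi\zeta$};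
\node at (-1.9,0.35) {$T_L$: all $z$};
\node at (1.9,0.35) {$T_R$: no $z$};
\end{tikzpicture}
\caption{The set $E^\chi$ seen from above. Each sector of the $(x,y)$-plane is labeled with the heights $z$ that belong to the set. The boundary is the graph $z=\chi(r)\zeta(\theta)$ over the two shaded sectors of opening $\alpha$, together with vertical walls over the four rays. The choice $\chi=0$ gives the cone $\mathcal K_\alpha$, and $\chi=1$ gives the twisted set $\mathcal T$.}
\label{fig:sectors}
\end{figure}

This family contains both sets, up to null sets. Over $T_L$ the inequality $x<cy$ holds for all $|c|\le m$, and over $T_R$ for none. Over $S_+$, where $y>0$ and $|\zeta|<1$, the inequality $x<m\vartheta(z)y$ means $\zeta<\vartheta(z)$, that is, $z>\zeta$, while $x<m\operatorname{sgn}(z)y$ means $z>0$. Over $S_-$, where $y<0$, the first means $\zeta>\vartheta(z)$, that is, $z<\zeta$, and the second means $z<0$. So $E^1=\mathcal T$ and $E^0=\mathcal K_\alpha$.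

\emph{The perimeter of $E^\chi$.} Fill in the parts of the four half-planes over the rays that have $E^\chi$ on both sides. The boundary then consists of the graphs $z=\chi\zeta$ over $S_\pm$, four walls, and an $\mathcal H^2$-null set of curves. Over $\theta=\varphi_+$, where $\zeta\to1$, one side is empty and the other is $\{z>\chi\}$; over $\theta=\varphi_++\pi$ one side is full and the other is $\{z<\chi\}$. In both cases the wall is $\{z>\chi\}$. Over $\theta=\varphi_-$, where $\zeta\to-1$, the sides are $\{z>-\chi\}$ and full; over $\theta=\varphi_-+\pi$ they are $\{z<-\chi\}$ and empty. In both cases the wall is $\{z<-\chi\}$. The graphs have locally finite Euclidean area, since their area element is at most $(r+r|\chi'|+|\zeta'|)\,dr\,d\theta$ and $\zeta'$ is bounded. So (P4) applies. Let $\mathcal Z=\{r<\varrho,\ |z|<H\}$ with $H>1$. Each wall has area $\int_0^\varrho(H-\chi)\,dr$ in $\mathcal Z$. Since $\zeta'<0$, \eqref{eq:zgraph} gives the area element $\sqrt{p_1^2+p_2^2}\,r\,dr\,d\theta$ on the graphs, with $p_1=\chi'\zeta$ and $p_2=\frac r2+\frac{\chi|\zeta'|}r\ge\frac r2$.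 From $\sqrt{p_1^2+p_2^2}\le p_2+p_1^2/(2p_2)$ we get $\sqrt{p_1^2+p_2^2}\;r\le\frac12r^2+\chi|\zeta'|+\chi'^2$. As $\int|\zeta'|\,d\theta=2$ over each sector,
\begin{equation}\label{eq:cancel}
P(E^\chi;\mathcal Z)\le4\int_0^\varrho(H-\chi)\,dr+2\int_0^\varrho\Big(\frac{\alpha r^2}2+2\chi+\alpha\chi'^2\Big)dr=P(\mathcal K_\alpha;\mathcal Z)+2\alpha\int_0^\varrho\chi'^2\,dr .
\end{equation}
The terms linear in $\chi$ cancel: what the walls lose, the graphs gain. For constant $\chi$ the inequality is an equality, which identifies $4H\varrho+\alpha\varrho^3/3$ as $P(\mathcal K_\alpha;\mathcal Z)$ and shows that $\mathcal T$ has the same perimeter in $\mathcal Z$.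

\emph{The competitor.} Take $\Omega$, $G$, $\eta$ from Lemma~\ref{lem:unstable}, and let $K=\overline{G\triangle\mathcal T}$. Fix $H>1$ and $R>2\alpha/\eta$ with $\overline\Omega\subset\{r<R,\ |z|<H\}$. Let $\chi=1$ on $[0,R]$, $\chi=2-r/R$ on $[R,2R]$, $\chi=0$ on $[2R,\infty)$, and $\varrho=3R$. Then $\int\chi'^2\,dr=1/R$, and $E^\chi=\mathcal T$ almost everywhere in $\{r<R\}\supset\Omega$. Put $\hat G=(E^\chi\setminus\Omega)\cup(G\cap\Omega)$. It equals $G$ in $\Omega$ and equals $E^\chi$ almost everywhere in the open set $\mathcal Z\setminus K\supset\mathcal Z\setminus\Omega$. Splitting the perimeter measures on $\Omega$ and $\mathcal Z\setminus\Omega$ and using \eqref{eq:cancel},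
\[
P(\hat G;\mathcal Z)\le P(E^\chi;\mathcal Z)-\eta\le P(\mathcal K_\alpha;\mathcal Z)+\frac{2\alpha}R-\eta<P(\mathcal K_\alpha;\mathcal Z).
\]
Up to a null set, $\hat G\triangle\mathcal K_\alpha\subset K\cup\{r\le2R,\ |z|\le1\}$, a compact subset of $\mathcal Z$. So $\mathcal K_\alpha$ is not minimizing.
\end{proof}

The gain $\eta$ is fixed before $R$ is chosen, and the cost $2\alpha/R$ of the transition tends to zero. The argument needs $\alpha<\pi$ for $m$ to be finite.

\begin{proof}[Proof of Theorems~\ref{thm:class} and~\ref{thm:bernstein}]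
If $f=b+cy$, then $\Gamma_f$ is area minimizing by Proposition~\ref{prop:planes}. Conversely, let $f\in C^1_{\mathbb W}(\mathbb R^2)$ with $\Gamma_f$ area minimizing. If $f$ were not of the form $b+cy$, some cone $\mathcal K_\alpha$ with $0<\alpha\le\pi$ would be minimizing by Corollary~\ref{cor:cone}, which Propositions~\ref{prop:pi} and~\ref{prop:alpha} exclude. Hence $f=b+cy$, and $\Gamma_f=(b,0,0)\cdot\{x=cy\}$ is an intrinsic plane.
\end{proof}

\begin{thebibliography}{1}

\bibitem{NSC}
Sebastiano Nicolussi and Francesco Serra Cassano, \emph{The Bernstein problem for Lipschitz intrinsic graphs in the Heisenberg group}, arXiv:1809.04586 (2018).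

\end{thebibliography}
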